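\title{Short cycles in Markov partitions and lower bounds for dilatations}

\begin{abstract}
Let $l_{g,n}$ be the logarithm of the minimum dilatation of a pseudo-Anosov map on the orientable surface of genus $g$ with $n$ punctures, and let $\chi=2-2g-n$. We prove that $l_{g,n}\ge\frac{\log 2}{24}\cdot\frac1g\cdot\frac{\log|\chi|}{|\chi|}$ for all $g\ge2$ and $n\ge0$, which confirms a conjectured lower bound. We also prove the stronger bound $l_{g,n}\ge\frac1{8000}\,\frac{\log(1+|\chi|/g)}{|\chi|}$. It replaces the factor $1/g$ by $c/\log g$, which is the optimal order, and for every $g\ge 2$ it is matched up to a universal constant by an upper bound for infinitely many $n$. The proof uses the Lefschetz fixed point theorem on the closed surface of genus $g$ to find a short cycle in the transition graph of a Markov partition with at most $9|\chi|$ rectangles, together with a bound on the spectral radius in which the length of this cycle enters only inside a logarithm.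
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The problem}

Let $S_{g,n}$ be an orientable surface of genus $g$ with $n$ punctures and negative Euler characteristic $\chi=2-2g-n$. Its mapping class group consists of the orientation-preserving homeomorphisms of $S_{g,n}$ up to isotopy; the punctures may be permuted. A mapping class is \emph{pseudo-Anosov} if it has a representative $f$ that preserves two transverse singular foliations, stretches the leaves of one by a factor $\lambda>1$, and contracts the leaves of the other by the same factor; Section~\ref{sec:flat} recalls the precise definition. The number $\lambda$ is the \emph{dilatation}. It is an algebraic integer, and $\log\lambda$ is the exponential rate at which the iterates of $f$ lengthen the stretched leaves. By a theorem of Ivanov, the dilatations on a fixed surface form a discrete subset of $(1,\infty)$, and there is a smallest one. Let $l_{g,n}$ denote its natural logarithm. How small is $l_{g,n}$ as a function of the two parameters $g$ and $n$?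

Penner proved that there are constants $c_1,c_2>0$ with
\begin{equation}\label{eq:penner-closed}
\frac{c_1}{g}\le l_{g,0}\le\frac{c_2}{g}\qquad(g\ge2),
\end{equation}
and that
\begin{equation}\label{eq:penner}
l_{g,n}\ge\frac{\log2}{12g-12+4n}.
\end{equation}
Tsai proved that $l_{g,n}\le C\,g\,\frac{\log|\chi|}{|\chi|}$ for a universal $C$ whenever $g\ge2$ and $n\ge12g+7$; this bound extends to all $g\ge2$, $n\ge0$. Yazdi proved that for every $\alpha>0$ there is $C(\alpha)>0$ with $l_{g,n}\ge\frac{C(\alpha)}{g^{2+\alpha}}\frac{\log|\chi|}{|\chi|}$ for all $g\ge2$, $n\ge0$.

These bounds describe two regimes. For closed surfaces the product $|\chi|\,l_{g,n}$ stays between two constants. For fixed $g\ge 2$ and $n\to\infty$ it grows like $\log|\chi|$. The open part of the picture in these four statements is the dependence on $g$ of the constant in front of $\log|\chi|/|\chi|$. The following conjecture from \cite{Yazdi} asks for a lower bound that loses the same factor $g$ as Tsai's upper bound.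

\medskip
\noindent\textbf{Conjecture.} \emph{There is a constant $C>0$ such that $l_{g,n}\ge\dfrac Cg\,\dfrac{\log|\chi|}{|\chi|}$ for all $g\ge2$ and $n\ge0$.}
\medskip

Part of this follows from \eqref{eq:penner}. Since $12g-12+4n\le 6(2g-2+n)=6|\chi|$, we get
\begin{equation}\label{eq:penner-range}
l_{g,n}\ge\frac{\log2}{6|\chi|}\ge\frac{\log2}{24g}\cdot\frac{\log|\chi|}{|\chi|}\qquad\text{whenever }\log|\chi|\le4g .
\end{equation}
The content of the conjecture lies where the number of punctures is exponential in the genus. One may also ask for a single expression for $|\chi|\,l_{g,n}$ that covers both regimes. A natural candidate is $\log(1+|\chi|/g)$: it lies between $\log 2$ and $\log 3$ when $n=0$, and it is asymptotic to $\log |\chi|$ when $g$ is fixed.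

\subsection*{Results}

From now on $g\ge2$ and $n\ge0$, so that $|\chi|=2g-2+n\ge2$.

\begin{theorem}\label{thm:A}
For all $g\ge2$ and $n\ge0$,
\[
l_{g,n}\ \ge\ \frac{\log2}{24}\cdot\frac1g\cdot\frac{\log|\chi|}{|\chi|}.
\]
In particular the conjecture holds with $C=\frac{\log 2}{24}$.
\end{theorem}

\begin{theorem}\label{thm:B}
For all $g\ge2$ and $n\ge0$,
\[
l_{g,n}\ \ge\ \frac1{8000}\cdot\frac{\log(1+|\chi|/g)}{|\chi|}.
\]
Consequently:
\begin{enumerate}
\item[(1)] $l_{g,n}\ge\frac{c}{\log g}\,\frac{\log|\chi|}{|\chi|}$ with $c=\frac{\log2}{16000}$. The factor $1/\log g$ is optimal: if $l_{g,n}\ge h(g)\frac{\log|\chi|}{|\chi|}$ for all $g\ge2$ and $n\ge0$, then $h(g)\le2c_2/\log g$, with $c_2$ as in \eqref{eq:penner-closed}.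
\item[(2)] If $\varepsilon>0$ and $|\chi|\ge g^{1+\varepsilon}$, then $l_{g,n}\ge\frac{\varepsilon}{8000(1+\varepsilon)}\,\frac{\log|\chi|}{|\chi|}$.
\end{enumerate}
\end{theorem}

\begin{theorem}\label{thm:C}
Let $g\ge 2$. If $z\ge g$ is an integer coprime to $2g$ and $n=2z+2g+2$, then
\[
l_{g,n}\ \le\ 12\,\frac{\log(1+|\chi|/g)}{|\chi|}.
\]
In particular, for every $g\ge2$ and $n_0\ge6g+4$ there is $n\in[n_0,n_0+4g)$ for which this upper bound and the lower bound of Theorem~\ref{thm:B} both hold.
\end{theorem}

A matching upper bound is proved only for the pairs $(g,n)$ of Theorem~\ref{thm:C}, not for every pair. Theorems~\ref{thm:A} and~\ref{thm:B} use standard facts on pseudo-Anosov maps and Penner's bounds. Theorem~\ref{thm:C} also uses published formulas for the magic manifold, quoted in Section~\ref{sec:C}; it plays no role in the other two proofs.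

\subsection*{The method}

The proof of the lower bounds keeps the roles of $|\chi|$ and $g$ apart.

The parameter $|\chi|$ controls a graph. A pseudo-Anosov map $f$ has a Markov partition into $r\le9|\chi|$ rectangles, and $\lambda$ is the spectral radius of its transition graph (Section~\ref{sec:markov}). For a general strongly connected graph on $r$ vertices $\log\lambda$ can be of order $1/r$. If the graph has a cycle of length at most $K$, then $\log\lambda\ge\frac1{2r}\log(1+r/K)$ (Section~\ref{sec:graphs}).

The parameter $g$ controls the length of a short cycle. Fill in the punctures to obtain a closed surface $\Sigma$. However many punctures there were, $H_1(\Sigma;\mathbb R)$ has dimension $2g$. If $f_*^k$ has trace greater than $2$ on it, the Lefschetz number of $f^k$ is negative, and this forces a closed walk of length $k$ in the graph (Section~\ref{sec:lefschetz}). What remains is linear algebra: how soon does a power of a symplectic $2g\times2g$ matrix have trace greater than $2$? The pigeonhole principle gives $k\le7^g$, which suffices for Theorem~\ref{thm:A} (Section~\ref{sec:A}). A moment argument with the Fej\'er kernel gives $k\le200g$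 when all eigenvalues are close to the unit circle, which is the only case that needs work in Theorem~\ref{thm:B} (Section~\ref{sec:B}).

\section{Short cycles force growth}\label{sec:graphs}

Let $M$ be an $r\times r$ matrix with nonnegative integer entries. Its \emph{graph} has vertices $1,\dots,r$ and $M_{ij}$ directed edges from $i$ to $j$, so that $(M^k)_{ij}$ counts the walks of length $k$ from $i$ to $j$. The matrix is \emph{irreducible} if for all $i,j$ there is $k\ge1$ with $(M^k)_{ij}\ge1$, that is, if the graph is strongly connected. A \emph{simple cycle} is a closed walk that repeats no vertex before it closes up. We use two facts about the spectral radius $\lambda$ of $M$.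
\begin{enumerate}
\item[(M1)] If $Ma=\mu a$ for a vector $a$ with positive entries, then $\lambda=\mu$. Indeed, with $D=\operatorname{diag}(a_1,\dots,a_r)$, the nonnegative matrix $D^{-1}MD$ has all row sums equal to $\mu$, so its eigenvalues have modulus at most $\mu$.
\item[(M2)] For each vertex $v$ we have $\limsup_m\bigl((M^m)_{vv}\bigr)^{1/m}\le\lambda$, by the spectral radius formula $\lambda=\lim_m\|M^m\|^{1/m}$.
\end{enumerate}

The effect of a short cycle is visible on the simplest graphs with $\lambda>1$.

\begin{example}\label{ex:two-cycles}
Let $G_{p,q}$ consist of two simple cycles $c,c'$ of lengths $p,q$ that share exactly one vertex $v$; it has $r=p+q-1$ vertices. Let $\mu>1$ solve $\mu^{-p}+\mu^{-q}=1$. Give $v$ the weight $1$ and a vertex $j$ steps before $v$ the weight $\mu^{-j}$. The eigenvalue equation holds at every vertex other than $v$, and at $v$ it reads $\mu=\mu^{-(p-1)}+\mu^{-(q-1)}$. So $\lambda=\mu$ by (M1).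

For $p=q$ we get $\log\lambda=\frac{\log2}{p}=\frac{2\log2}{r+1}$, of order $1/r$.

For $p=1$ and $q=r\ge2$, a loop attached to a long cycle, a logarithm appears:
\[
\frac{\log(1+r)}{2r}\le\log\lambda\le\frac{\log(1+r)}{r}.
\]
For the lower bound, call a \emph{block} a word with $r$ letters $c$ and one letter $c'$. There are $r+1$ blocks, each a closed walk at $v$ of length $2r$, and concatenating $j$ blocks gives $(r+1)^j$ distinct closed walks of length $2rj$. By (M2), $\lambda^{2r}\ge r+1$. For the upper bound put $s=\frac{\log(1+r)}r$. Then $rs\geq\log 3>1$, so $e^{-s}+e^{-rs}\le\frac1{1+s}+\frac1{1+r}<\frac{r}{r+1}+\frac1{r+1}=1$, and therefore $\log\lambda<s$.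
\end{example}

The block count shows where the logarithm comes from: while the long cycle is traversed once, the short one can be traversed many times, and the position of the long cycle among them is free. If $p\le K$ and $q\le r$, blocks with $m=\lfloor r/K\rfloor$ letters $c$ and one letter $c'$ have length at most $2r$, and there are $m+1$ of them, so $\log\lambda\ge\frac1{2r}\log(1+\lfloor r/K\rfloor)$. The next lemma finds such a pair of cycles in any strongly connected graph and removes the integer part.

\begin{lemma}\label{lem:graph}
Let $M$ be an irreducible nonnegative integer $r\times r$ matrix with spectral radius $\lambda>1$. If $\operatorname{tr}(M^k)\ge1$ for some $1\le k\le K$, then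
\[
\log\lambda\ \ge\ \frac1{2r}\log\Bigl(1+\frac rK\Bigr).
\]
\end{lemma}

\begin{proof}
The graph has a closed walk of length $k$, and this walk contains a simple cycle $c$ of length $p\le k\le K$. Some edge $e$ not in $c$ starts at a vertex $v$ of $c$: otherwise no walk leaves $c$, strong connectivity makes the graph equal to $c$, and $M$ is a permutation matrix with $\lambda=1$. Follow $e$. If its head is not on $c$, continue along a shortest path to $c$; its vertices before the last are distinct and off $c$, so it has length at most $r-p$. Then follow $c$ back to $v$, in at most $p-1$ steps. This is a closed walk $c'$ at $v$ of length $q\le1+(r-p)+(p-1)=r$.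

Regard $c$ as a closed walk at $v$. The first edges of $c$ and $c'$ differ, so the first edge of a concatenation determines its first letter, and by induction distinct words in $c,c'$ give distinct closed walks at $v$. The words with $j$ letters have length generating function $(x^p+x^q)^j$. Hence for $x>0$
\[
\sum_{m\ge0}(M^m)_{vv}\,x^m\ \ge\ \sum_{j\ge0}(x^p+x^q)^j .
\]
The left side converges for $x<1/\lambda$ by (M2), and the right side diverges when $x^p+x^q\ge1$. Let $s>0$ solve $e^{-ps}+e^{-qs}=1$. Then $1/\lambda\le e^{-s}$, that is, $\log\lambda\ge s$.

Put $u=r/K$ and $s_0=\frac{\log(1+u)}{2r}$. Since $q\le r$, we have $e^{-qs_0}\ge(1+u)^{-1/2}$. Since $p\le K$,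
\[
1-e^{-ps_0}\le Ks_0=\frac{\log(1+u)}{2u}\le\frac12(1+u)^{-1/2}.
\]
The last step is the inequality $\log(1+u)\le u/\sqrt{1+u}$, which becomes $w\le\sinh w$ under $1+u=e^{2w}$. Therefore $e^{-ps_0}+e^{-qs_0}>1$. The left side is a decreasing function of $s_0$, so $s_0<s$.
\end{proof}

\begin{remark}\label{rem:graph}
By Example~\ref{ex:two-cycles} the bound is sharp up to a factor $2$ for $K=1$. Irreducibility is needed: the disjoint union of $G_{p,p}$ and a loop has $\operatorname{tr}M=1$ and $\log\lambda=\frac{\log2}p$. The lemma is also much stronger than what one gets by passing to a power. The graph of $M^k$ has a loop, but even when $M^k$ is irreducible, the case $K=1$ applied to it gives only $\log\lambda\ge\frac1{2rk}\log(1+r)$. For $k$ as large as $7^g$ the factor $1/k$ would be fatal, while inside the logarithm it costs only an additive term $g\log7$.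
\end{remark}

\section{Pseudo-Anosov maps on the filled-in surface}\label{sec:flat}

Let $f$ be a pseudo-Anosov homeomorphism of $S_{g,n}$ with dilatation $\lambda$. Let $\Sigma$ be the closed oriented surface of genus $g$ obtained by filling in the punctures, and write $f$ also for the extension to $\Sigma$. The invariant measured foliations extend to $\Sigma$. Measuring lengths along each foliation by the transverse measure of the other turns the definition into the following flat structure.

There are a finite $f$-invariant set $P\subset\Sigma$ of \emph{singular points} and an atlas of $\Sigma\setminus P$ by oriented \emph{flat charts} $(u,v)\in\mathbb R^2$ with transition maps $(u,v)\mapsto\pm(u,v)+\text{const}$. The horizontal lines form the \emph{unstable} foliation, the vertical lines the \emph{stable} one, and lengths are Euclidean. In flat charts $f$ has the form $(u,v)\mapsto\pm(\lambda u,\lambda^{-1}v)+\text{const}$. Each $x\in P$ has an integer $p_x\ge1$, $p_x\ne2$, and a chart $\zeta$ onto a disk in $\mathbb C$, centered at $x$, in which the local branches of $\zeta^{p_x/2}=u+iv$ are flat charts. The value $p_x=1$ is allowed only at punctures.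 At a regular point $x\notin P$ put $p_x=2$ and $\zeta=u+iv$ for a flat chart centered at $x$. With $p=p_x$, the rays $\arg\zeta=2m\pi/p$ are the $p$ \emph{unstable prongs} at $x$, the rays $\arg\zeta=(2m+1)\pi/p$ are the $p$ \emph{stable prongs}, and the $2p$ sectors of angle $\pi/p$ between them are the \emph{quadrants}. Each quadrant is a Euclidean right-angled corner in the coordinates $(u,v)$.

The Euler--Poincar\'e formula for a foliation with prong singularities gives
\begin{equation}\label{eq:EP}
\sum_{x\in P}(p_x-2)=4g-4>0 .
\end{equation}
Thus $P\ne\emptyset$, and $N=\sum_{x\in P}p_x=4g-4+2|P|$ is the number of stable prongs at $P$ and also the number of unstable ones. At most $n$ points have $p_x=1$, each contributing $-1$ to \eqref{eq:EP}, and every other point of $P$ contributes at least $1$. So at most $4g-4+n$ points have $p_x\ge3$, and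
\begin{equation}\label{eq:P}
|P|\le4g-4+2n .
\end{equation}
This is the only place where the punctures enter the proof of the lower bounds.

\begin{lemma}\label{lem:sep}
No leaf segment of positive length joins two points of $P$. Hence each prong at a point of $P$ extends to a path $\sigma\colon[0,\infty)\to\Sigma$ along a leaf, parametrized by length, with $\sigma(t)\notin P$ for $t>0$; we call it a \emph{separatrix}. If $\sigma,\sigma'$ are separatrices of the same foliation and $\sigma(s)=\sigma'(t)$ with $s,t>0$, then $\sigma=\sigma'$ and $s=t$.
\end{lemma}

\begin{proof}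
Consider the unstable segments that start at $P$ and stop at their first return to $P$. There are at most $N$ of them, and $f^{-1}$ maps each one to another one that is $\lambda$ times shorter. A shortest one cannot exist, so there are none. For stable segments use $f$.

Let $\sigma(s)=\sigma'(t)$ with $0<s\le t$. The two paths run along the same leaf, so either $\sigma(s-w)=\sigma'(t+w)$ or $\sigma(s-w)=\sigma'(t-w)$ for $0\le w\le s$. In the first case $\sigma'(t+s)=\sigma(0)\in P$, which is impossible. In the second case $\sigma'(t-s)\in P$, so $s=t$, and the two paths start along the same prong.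
\end{proof}

We also use two dynamical facts.
\begin{enumerate}
\item[(D1)] There are no closed leaves, and every half-leaf that does not run into $P$ is dense in $\Sigma$ \cite[Exp.~9]{FLP}.
\item[(D2)] For nonempty open sets $U,V\subset\Sigma$ there is $k\ge1$ with $f^k(U)\cap V\ne\emptyset$ \cite[Exp.~10]{FLP}.
\end{enumerate}
If $1$-prong points occur, both facts reduce to the case without them. A $1$-prong point contributes $-1$ to \eqref{eq:EP}, so $|P|\ge2$. The only relation in $H_1(\Sigma\setminus P;\mathbb Z/2)$ among the small loops around the points of $P$ is that their sum vanishes, so each loop has order exactly $2$. Take the finite cover of $\Sigma\setminus P$ defined by the kernel of $\pi_1(\Sigma\setminus P)\to H_1(\Sigma\setminus P;\mathbb Z/2)$ and complete it over $P$. It is branched of order exactly $2$ at every point over $P$, so a $p$-prong point lifts to $2p$-prong points. The kernel is characteristic, so $f$ lifts to a pseudo-Anosov map of a closed surface without $1$-prong points. A closed leaf of $\Sigma$ has closed leaves as preimage, and density and (D2) project to $\Sigma$.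

Three consequences are used repeatedly.
\begin{enumerate}
\item[(L1)] \emph{A path $\gamma\colon[a,b]\to\Sigma\setminus P$ along a leaf, parametrized by length, is injective.} If $\gamma(s)=\gamma(t)$ with $s<t$ and the same direction, the leaf is closed. If the directions are opposite, then $\gamma(s+w)=\gamma(t-w)$ for $0\le w\le t-s$, which contradicts local injectivity at the midpoint.
\item[(L2)] \emph{The image of such a path has a product neighborhood}, isometric to a Euclidean rectangle $(a-\delta,b+\delta)\times(-\delta,\delta)$. Moving off the arc along the other foliation defines a local isometry that is injective on the compact arc, hence near it.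
\item[(L3)] \emph{A half-leaf $\gamma\colon[0,\infty)\to\Sigma$ with $\gamma(t)\notin P$ for $t>0$ meets every nondegenerate arc $I$ of the other foliation at arbitrarily large times.} Say $\gamma$ is horizontal. Take a flat square $B$ centered at an interior point of $I$, with vertical axis contained in $I$. For $T>0$ the tail $\gamma([T,\infty))$ is dense, so it meets a horizontal line of $B$ that does not contain $\gamma(T)$. That whole line lies in the tail, and it crosses the axis.
\end{enumerate}

\section{A Markov partition with at most $9|\chi|$ rectangles}\label{sec:markov}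

To apply Lemma~\ref{lem:graph} we need a Markov partition whose size is known, so we construct one.

\begin{proposition}\label{prop:markov}
There are a closed nowhere dense set $\Gamma\subset\Sigma$, whose complement has components $R_1,\dots,R_r$ with $r\le9|\chi|$, and a nonnegative integer $r\times r$ matrix $M$ such that:
\begin{enumerate}
\item[(a)] $M$ has spectral radius $\lambda$;
\item[(b)] if $k\ge1$ and $f^k(R_i)\cap R_j\ne\emptyset$, then $(M^k)_{ij}\ge1$;
\item[(c)] $M$ is irreducible;
\item[(d)] every $x\in\Sigma$ has a neighborhood in which $\Gamma$ is contained in the union of the prongs at $x$.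
\end{enumerate}
\end{proposition}

\subsection{The graph $\Gamma$}

We cut $\Sigma$ along stable arcs $\Gamma^s$ with $f(\Gamma^s)\subset\Gamma^s$ and unstable arcs $\Gamma^u$ with $f^{-1}(\Gamma^u)\subset\Gamma^u$. Initial segments of separatrices are the natural choice, because $f$ permutes the separatrices and the rectangles must avoid $P$. The difficulty is at the far ends: an arc that ends freely leaves a slit in a complementary region. So we fix unstable segments of length $1$, extend the stable separatrices until they hit these segments, and then extend the unstable segments until they hit the stable ones.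

Write $\sigma$ for stable and $\eta$ for unstable separatrices. An \emph{arm system} is a union of initial segments $\sigma([0,T_\sigma])$ with $T_\sigma>0$, one for each separatrix of one of the two foliations.

\begin{lemma}\label{lem:local}
Let $C$ be an arm system, say a stable one. Near a point $x\in P$, the set $C$ is the union of the stable prongs at $x$. Near $\sigma(t)$ with $0<t\le T_\sigma$, it is $\sigma\bigl((t-\delta,t+\delta)\cap[0,T_\sigma]\bigr)$ for small $\delta$. For every unstable separatrix $\eta$, the set $\{t>0:\eta(t)\in C\}$ is unbounded, closed and discrete in $(0,\infty)$, and bounded away from $0$. The same holds with the foliations exchanged.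
\end{lemma}

\begin{proof}
Remove from $C$ the segments $\sigma([0,\delta))$ with $\sigma(0)=x$, or the segment displayed in the second statement. What remains is compact and, by Lemma~\ref{lem:sep}, does not contain the point in question. This proves the first two statements. The set of times is unbounded by (L3). It is closed because $C$ is. Near $\eta(t_0)\in C$ the set $C$ lies on the vertical line through $\eta(t_0)$, so $t_0$ is isolated. Near $\eta(0)$ the set $C$ consists of stable prongs, which $\eta(t)$ avoids for small $t>0$.
\end{proof}

By Lemma~\ref{lem:local} the following minima exist: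
\[
\begin{aligned}
&\Gamma^u_0=\textstyle\bigcup_\eta\eta([0,1]),\\
&T_\sigma=\min\{t>0:\sigma(t)\in\Gamma_0^u\}, &&\Gamma_\sigma=\sigma([0,T_\sigma]), &&\Gamma^s=\textstyle\bigcup_\sigma\Gamma_\sigma,\\
&T_\eta=\min\{t>1:\eta(t)\in\Gamma^s\}, &&\Gamma_\eta=\eta([0,T_\eta]), &&\Gamma^u=\textstyle\bigcup_\eta\Gamma_\eta .
\end{aligned}
\]
Put $\Gamma=\Gamma^s\cup\Gamma^u$. The arcs $\Gamma_\sigma,\Gamma_\eta$ are the \emph{arms}, the points $\sigma(T_\sigma)$ and $\eta(T_\eta)$ are the \emph{stable} and \emph{unstable tips}, and the \emph{interior} of an arm is the arm without its origin and tip. Lemma~\ref{lem:local} applied to $\Gamma^s$ and $\Gamma^u$ gives property (d), and (d) shows that the compact set $\Gamma$ is nowhere dense.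

\begin{lemma}\label{lem:inv}
$f(\Gamma^s)\subset\Gamma^s$ and $f^{-1}(\Gamma^u)\subset\Gamma^u$.
\end{lemma}

\begin{proof}
For each $\sigma$ there is $\sigma'$ with $f(\sigma(t))=\sigma'(t/\lambda)$, and for each $\eta$ there is $\eta'$ with $f^{-1}(\eta(t))=\eta'(t/\lambda)$. In particular $f^{-1}(\Gamma^u_0)\subset\Gamma^u_0$. We must show $T_{\sigma'}\ge T_\sigma/\lambda$ and $T_{\eta'}\ge T_\eta/\lambda$.

If $0<t<T_\sigma/\lambda$ and $\sigma'(t)\in\Gamma_0^u$, then $\sigma(\lambda t)\in f^{-1}(\Gamma_0^u)\subset\Gamma_0^u$ with $0<\lambda t<T_\sigma$, against the choice of $T_\sigma$. This gives the first inequality and the first inclusion. If $1<t<T_\eta/\lambda$ and $\eta'(t)\in\Gamma^s$, then $\eta(\lambda t)\in f(\Gamma^s)\subset\Gamma^s$ with $1<\lambda t<T_\eta$, against the choice of $T_\eta$. As $T_{\eta'}>1$ and $\eta'(T_{\eta'})\in\Gamma^s$, the second inequality follows.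
\end{proof}

\begin{lemma}\label{lem:tips}
Each stable tip lies in the interior of exactly one unstable arm, and each unstable tip lies in the interior of exactly one stable arm. The set $(\Gamma^s\cap\Gamma^u)\setminus P$ consists of the tips, which are $2N$ distinct points.
\end{lemma}

\begin{proof}
Arms of the same foliation meet only in $P$, and no tip lies in $P$, by Lemma~\ref{lem:sep}. This gives uniqueness, and it shows that the $N$ tips of each kind are distinct. A stable tip is a point $\eta(t)$ with $0<t\le1<T_\eta$. So it lies in the interior of $\Gamma_\eta$, and it is not an unstable tip, again by Lemma~\ref{lem:sep}. An unstable tip lies in $\Gamma^s\setminus P$ and is not a stable tip, so it lies in the interior of a stable arm. Finally, $\Gamma^u$ is the union of $\Gamma^u_0$, the arcs $\eta((1,T_\eta))$ and the unstable tips. The set $\Gamma^s$ meets $\Gamma_0^u$ exactly in $P$ and the stable tips, by the choice of $T_\sigma$, and it misses the arcs $\eta((1,T_\eta))$.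
\end{proof}

Thus $\Gamma$ is a finite graph whose vertices look as in Figure~\ref{fig:local}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\draw[very thick] (0:1.2)--(0,0)--(120:1.2) (0,0)--(240:1.2);
\draw[very thick,dashed] (0,0)--(60:1.2) (0,0)--(180:1.2) (0,0)--(300:1.2);
\fill (0,0) circle (2pt);
\node at (0,-1.6) {$3$-prong point};
\draw[very thick] (2.8,0)--(5.2,0);
\draw[very thick,dashed] (4,0)--(4,1.2);
\fill (4,0) circle (2pt);
\node at (4,-1.6) {stable tip};
\draw[very thick,dashed] (8,-1.2)--(8,1.2);
\draw[very thick] (6.8,0)--(8,0);
\fill (8,0) circle (2pt);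
\node at (8,-1.6) {unstable tip};
\end{tikzpicture}
\caption{The vertices of the graph $\Gamma$ that cuts the surface into rectangles. Unstable arcs are solid and stable arcs are dashed. At a $p$-prong singular point all $2p$ prongs belong to $\Gamma$; at its other end every arc stops in the interior of an arc of the other foliation.}
\label{fig:local}
\end{figure}

\subsection{The complementary regions are rectangles}

For $y\notin\Gamma$, follow the unstable leaf from $y$ in both directions until it first meets $\Gamma^s$. This happens in finite time, because in each direction the leaf either runs into $P\subset\Gamma^s$ or meets $\Gamma^s$ by (L3). The open segment obtained is the \emph{horizontal chord} $\alpha_y$. The \emph{vertical chord} $\beta_y$ is defined by following the stable leaf until it first meets $\Gamma^u$. Lemma~\ref{lem:tips} and the fact that both endpoints of every arm lie in $\Gamma^s\cap\Gamma^u$ are symmetric in the two foliations, so the proof below for $\alpha_y$ applies to $\beta_y$ after exchanging them.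

\begin{lemma}\label{lem:chords}
Let $y\notin\Gamma$. Then $\alpha_y$ misses $\Gamma$, and its endpoints lie in interiors of stable arms. For $y'\in\beta_y$ close to $y$, the chord $\alpha_{y'}$ extends to the left and to the right of $y'$ exactly as far as $\alpha_y$ does from $y$. The same holds with the roles of $\alpha$ and $\beta$, and of stable and unstable, exchanged.
\end{lemma}

\begin{proof}
By definition $\alpha_y$ misses $\Gamma^s$. The set $\alpha_y\cap\Gamma_\eta$ is closed in $\alpha_y$, and it is open because the endpoints of $\Gamma_\eta$ lie in $\Gamma^s$, hence not on $\alpha_y$. It does not contain $y$, so it is empty.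

An endpoint $w$ of $\alpha_y$ lies in $\Gamma^s$. If $w\in P$, then $\alpha_y$ approaches $w$ along an unstable prong and meets $\Gamma^u$. If $w$ is a stable tip, it lies in the interior of an unstable arm and again $\alpha_y$ meets $\Gamma^u$. So $w$ lies in the interior of a stable arm.

The closure of $\alpha_y$ therefore avoids $P$, and by (L1) and (L2) it is an embedded arc with a product neighborhood. Near each endpoint, $\Gamma^s$ is a vertical segment through the endpoint that extends above and below it (Lemma~\ref{lem:local}). The rest of the arc has positive distance from $\Gamma^s$. So in a thin product neighborhood $\Gamma^s$ consists of the two vertical lines through the endpoints, which gives the last claim.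
\end{proof}

\begin{lemma}\label{lem:rect}
Every component $R$ of $\Sigma\setminus\Gamma$ is the image of an isometric embedding $\Phi$ of an open Euclidean rectangle that maps horizontal lines onto horizontal chords and vertical lines onto vertical chords.
\end{lemma}

\begin{proof}
Fix $y\in R$. Parametrize $\beta_y$ by length as $\beta\colon(-b',b)\to\Sigma$ with $\beta(0)=y$, and choose continuously along it a horizontal direction called right. By Lemma~\ref{lem:chords} the left and right extents of $\alpha_{\beta(v)}$ are locally constant in $v$, hence equal to constants $a',a$. On $Q=(-a',a)\times(-b',b)$ let $\Phi(u,v)$ be the point of $\alpha_{\beta(v)}$ at signed distance $u$ from $\beta(v)$. In product neighborhoods of the chords $\Phi$ is a local isometry that respects both directions. Its image is connected, contains $y$ and misses $\Gamma$, so it lies in $R$. Each horizontal line is mapped bijectively and isometrically onto a chord. A vertical line is mapped along the stable leaf through $\Phi(u,0)\in\alpha_y$, and by Lemma~\ref{lem:chords} along $\alpha_y$, the chord $\beta_{\Phi(u,0)}$ extends $b'$ down and $b$ up. So vertical lines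 are also mapped bijectively and isometrically onto chords.

\emph{Injectivity.} Let $u_0$ be the midpoint of $(-a',a)$, and suppose $\Phi(u_1,v_1)=\Phi(u_2,v_2)$. The horizontal lines at heights $v_1$ and $v_2$ are mapped isometrically onto the same chord, so $\Phi(u_0,v_1)$ and $\Phi(u_0,v_2)$ are both its midpoint. Since $\Phi$ is injective on the vertical line $u=u_0$, we get $v_1=v_2$, and then $u_1=u_2$.

\emph{Surjectivity.} The image $\Phi(Q)$ is open and is a union of horizontal chords and a union of vertical chords. If $w\in R$ lies in its closure, a flat square centered at $w$ and contained in $R$ contains a point of $\Phi(Q)$. Moving from it horizontally and then vertically inside the square stays in $\Phi(Q)$ and reaches $w$. So $\Phi(Q)$ is closed in $R$, and $R$ is connected.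
\end{proof}

\subsection{The number of rectangles}

By property (d) and compactness, only finitely many components $R_1,\dots,R_r$ accumulate on $\Gamma$, and every component does. They are open disks, so Euler's formula applies. The graph $\Gamma$ has $|P|+2N$ vertices. It has $2N$ arms, and by Lemma~\ref{lem:tips} each of the $2N$ tips subdivides exactly one arm, so there are $4N$ edges. Hence $2-2g=|P|+2N-4N+r$, and with $N=4g-4+2|P|$ and \eqref{eq:P},
\[
r=2-2g-|P|+2N=6g-6+3|P|\le18g-18+6n\le9|\chi| .
\]
The value $r=3N/2$ agrees with a count of corners in Figure~\ref{fig:local}: there are $2N$ right angles at $P$ and two at each tip, so $4r=6N$.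

\subsection{The transition matrix}

Let $M_{ij}$ be the number of components of $f(R_i)\cap R_j$, and let $a_i>0$ be the common length of the horizontal chords in $R_i$. The set $f(R_i)$ is an embedded rectangle of width $\lambda a_i$. We show that it crosses the rectangles $R_j$ from side to side; both inclusions of Lemma~\ref{lem:inv} are used here.

Since $\Gamma^u\subset f(\Gamma^u)$, the set $f(R_i)$ misses $\Gamma^u$ and in particular the endpoints of the stable arms. So a stable arm meets a vertical line of $f(R_i)$ in a closed and open subset, and $\Gamma^s\cap f(R_i)$ is a union of full vertical lines. These lines have equal positive length and $\Gamma^s$ has finite length, so there are finitely many. Thus $f(R_i)\setminus\Gamma=f(R_i)\setminus\Gamma^s$ is a finite disjoint union of open subrectangles. Each lies in one $R_j$, and these subrectangles are the components of the sets $f(R_i)\cap R_j$. A horizontal line of such a subrectangle misses $\Gamma^s$, and each of its endpoints lies on a cutting line or is the image of an endpoint of a chord of $R_i$, so it lies in $\Gamma^s\cup f(\Gamma^s)=\Gamma^s$. The line is therefore a full chord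 of $R_j$, of length $a_j$. Adding widths,
\[
\lambda a_i=\sum_jM_{ij}a_j ,
\]
and (M1) gives (a).

For (b), the nonempty open set $R_i\cap f^{-k}(R_j)$ contains a point $y$ outside the closed nowhere dense set $\bigcup_{0\le m\le k}f^{-m}(\Gamma)$. Let $f^m(y)\in R_{i_m}$. Then $f^{m+1}(y)\in f(R_{i_m})\cap R_{i_{m+1}}$, so $i=i_0\to i_1\to\dots\to i_k=j$ is a walk in the graph of $M$. Property (c) follows from (b) and (D2). This proves Proposition~\ref{prop:markov}.

\section{A negative Lefschetz number gives a closed walk}\label{sec:lefschetz}

A closed walk of length $k$ comes from a rectangle with $f^k(R_i)\cap R_i\ne\emptyset$. A fixed point of $f^k$ does not suffice by itself: it may lie on $\Gamma$, and $f^k$ may rotate the quadrants around it and so permute the adjacent rectangles. We need a fixed point at which no rotation occurs, and the sign of the Lefschetz number detects one.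

Let $h$ be an orientation-preserving homeomorphism of $\Sigma$. The \emph{index} of an isolated fixed point $x$ is the degree of $y\mapsto\frac{y-h(y)}{|y-h(y)|}$ on a small circle around $x$ in a chart. If $h$ has finitely many fixed points, the Lefschetz--Hopf theorem states that the sum of their indices is $L(h)=2-\operatorname{tr}(h_*|H_1(\Sigma;\mathbb R))$, the $2$ coming from $H_0$ and $H_2$. Below $f_*$ always denotes the action on $H_1(\Sigma;\mathbb R)$.

\begin{lemma}\label{lem:lefschetz}
If $k\ge1$ and $\operatorname{tr}f_*^k>2$, then $\operatorname{tr}(M^k)\ge1$.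
\end{lemma}

\begin{proof}
Let $h=f^k$, so $L(h)<0$. Let $x$ be a fixed point of $h$ and $p=p_x$. Near $x$ the map $h$ sends prongs to prongs of the same foliation and preserves their cyclic order, so it shifts the $2p$ quadrants by $2j$ steps for some $0\le j<p$.

Suppose $j\ne0$, and work in the chart $\zeta$. If $y\ne0$ is small with argument in $[\frac{m\pi}p,\frac{(m+1)\pi}p]$, then $h(y)\neq0$ has argument in $[\frac{(m+2j)\pi}p,\frac{(m+2j+1)\pi}p]$. The angle from $y$ to $h(y)$ lies in $[\frac{(2j-1)\pi}p,\frac{(2j+1)\pi}p]\subset(0,2\pi)$, so $h(y)$ is not a positive multiple of $y$. Hence $y-th(y)\ne0$ for $0\le t\le1$. The case $t=1$ shows that $x$ is isolated, and the homotopy to $t=0$ shows that its index is $1$. If all fixed points had $j\ne0$, there would be finitely many by compactness, and $L(h)$ would be their number, which contradicts $L(h)<0$.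

So some fixed point $x$ has $j=0$. In flat coordinates on a quadrant at $x$, let $Q=(0,\delta)^2$ be a small open square with corner $x$. By Proposition~\ref{prop:markov}(d), $Q$ misses $\Gamma$, so $Q\subset R_i$ for some $i$. The quadrant is preserved, so $h(u,v)=(\lambda^ku,\lambda^{-k}v)$ near the corner, and points of $Q$ close to the corner have their image in $Q$. Thus $f^k(R_i)\cap R_i\ne\emptyset$, and $(M^k)_{ii}\ge1$ by Proposition~\ref{prop:markov}(b).
\end{proof}

\begin{proposition}\label{prop:star}
Let $f$ be a pseudo-Anosov map on $S_{g,n}$ with dilatation $\lambda$. If $\operatorname{tr}f_*^k>2$ for some $1\le k\le K$, then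
\[
\log\lambda\ \ge\ \frac1{18|\chi|}\log\Bigl(1+\frac{9|\chi|}K\Bigr).
\]
\end{proposition}

\begin{proof}
Proposition~\ref{prop:markov} and Lemma~\ref{lem:lefschetz} give the hypotheses of Lemma~\ref{lem:graph}. The function $u\mapsto\log(1+u)/u$ is decreasing, because $\log(1+u)$ is concave and vanishes at $0$. So $\frac1{2r}\log(1+r/K)$ is decreasing in $r$, and $r\le9|\chi|$.
\end{proof}

\section{Exponential waiting time: proof of Theorem~\ref{thm:A}}\label{sec:A}

The map $f_*$ preserves the intersection form, so it is given by a matrix $A\in Sp(2g,\mathbb R)$. Such a matrix has determinant $1$, and its eigenvalues $\mu_1,\dots,\mu_{2g}$, listed with multiplicity, form a multiset invariant under conjugation and, since $A^{-1}$ is conjugate to the transpose of $A$, under inversion. We have $\operatorname{tr}A^k=\sum_i|\mu_i|^k\cos(k\arg\mu_i)$. The simplest way to make this large is to wait until all $\mu_i^k$ point nearly along the positive axis.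

\begin{lemma}\label{lem:dirichlet}
Let $A\in Sp(2g,\mathbb R)$ with $g\ge2$. Then $\operatorname{tr}A^k>2$ for some $1\le k\le7^g$. If $g\ge3$, this holds for some $1\le k\le6^g$.
\end{lemma}

\begin{proof}
If $2m$ eigenvalues are not real, they form $m$ conjugate pairs and have at most $m$ arguments up to sign. Negative eigenvalues all have argument $\pi$ and can occur only if $m\le g-1$. So there are $\theta_1,\dots,\theta_g\in\mathbb R$ such that every eigenvalue has argument $0$ or $\pm2\pi\theta_i$ for some $i$. Let $Q\ge4$ be an integer. Two of the $Q^g+1$ points $k(\theta_1,\dots,\theta_g)$, $0\le k\le Q^g$, lie in the same cube of side $1/Q$ in a subdivision of $\mathbb R^g/\mathbb Z^g$ into $Q^g$ cubes. Their difference gives $1\le k\le Q^g$ with every $k\theta_i$ within $1/Q$ of an integer (Dirichlet's theorem). Then, by the inequality of arithmetic and geometric means and $\prod_i|\mu_i|=1$,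
\[
\operatorname{tr}A^k\ge\cos(2\pi/Q)\sum_i|\mu_i|^k\ge2g\cos(2\pi/Q).
\]
For $Q=7$ we have $\cos(2\pi/7)>\cos(\pi/3)=\frac12$, and the bound exceeds $g\ge2$. For $Q=6$ the bound is $g$, which exceeds $2$ when $g\ge3$.
\end{proof}

The hypothesis $g\ge2$ cannot be dropped: for $g=1$ all powers of a rotation matrix have trace at most $2$.

\begin{proof}[Proof of Theorem~\ref{thm:A}]
If $|\chi|<7^{2g}$, then $\log|\chi|<2g\log7<4g$, and \eqref{eq:penner-range} is the claim. Let $|\chi|\ge7^{2g}$, and let $f$ be pseudo-Anosov on $S_{g,n}$ with dilatation $\lambda$. By Lemma~\ref{lem:dirichlet}, Proposition~\ref{prop:star} applies with $K=7^g\le|\chi|^{1/2}$. Then $1+9|\chi|/K\ge|\chi|^{1/2}$, and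
\[
\log\lambda\ge\frac{\log|\chi|}{36|\chi|}\ge\frac1{18g}\cdot\frac{\log|\chi|}{|\chi|},
\]
because $g\ge2$. Finally $\frac1{18}>\frac1{24}>\frac{\log2}{24}$.
\end{proof}

\section{Linear waiting time: proof of Theorem~\ref{thm:B}}\label{sec:B}

Theorem~\ref{thm:B} needs Proposition~\ref{prop:star} with $K$ linear in $g$. Dirichlet's theorem aligns all eigenvalues and produces a trace of order $g$, while we only need the trace to exceed $2$. The next example shows that a linear waiting time is the best one can hope for, and how the traces can stay below $2$ for that long.

\begin{example}\label{ex:roots}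
Let $d=2g$ and let $A\in Sp(2g,\mathbb R)$ be the direct sum of the rotations of $\mathbb R^2$ by the angles $\frac{(2j-1)\pi}d$, $1\le j\le g$. Its eigenvalues are the $d$ roots of $t^d=-1$, namely $e^{\pi i/d}e^{2\pi ij/d}$. Summing a geometric series, $\operatorname{tr}A^k=0$ if $d\nmid k$, and $\operatorname{tr}A^{dj}=(-1)^jd$. The first $k$ with $\operatorname{tr}A^k>2$ is $k=4g$.
\end{example}

We split according to the spectral radius $\rho$ of $f_*$. If $\rho$ is not very close to $1$, the dilatation is already large.

\begin{lemma}\label{lem:rho}
The spectral radius $\rho$ of $f_*$ on $H_1(\Sigma;\mathbb R)$ satisfies $\rho\le\lambda$.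
\end{lemma}

\begin{proof}
The flat charts and the charts $\zeta$ at $P$ form a smooth atlas. A closed $1$-form $\omega$ equals $d\varphi$ on a disk around $x\in P$; subtracting $d(\psi\varphi)$ for a cutoff function $\psi$ equal to $1$ near $x$ makes it vanish near $x$. So a basis of $H^1(\Sigma;\mathbb R)$ is represented by closed forms $\omega_i$ supported in a compact subset of $\Sigma\setminus P$, and these are bounded in the flat metric. Represent a basis of $H_1(\Sigma;\mathbb R)$ by smooth loops $\gamma_j$ in $\Sigma\setminus P$, and let $A$ be the matrix of $f_*$ in this basis. The matrix $B_{ij}=\int_{\gamma_j}\omega_i$ is invertible, and $(BA^k)_{ij}=\int_{f^k\gamma_j}\omega_i$. Since $f$ is affine in flat charts and multiplies lengths of curves by at most $\lambda$, these integrals are $O(\lambda^k)$. So $\rho^k\le\|A^k\|=O(\lambda^k)$.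
\end{proof}

If $\rho$ is very close to $1$, all eigenvalues are nearly on the unit circle, and we study the sequence of traces through its moments. On average over $1\le k\le K$ with $K$ much larger than $d=2g$, the squared trace is about $d$ or more. If the traces never exceed $2$, this must come from large negative values, as in Example~\ref{ex:roots}. The first moment says that such values are rare, so they must have size comparable to $d$, and then the third moment is more negative than it can be. Lower bounds for all three moments come from one positive kernel.

\begin{proposition}\label{prop:fejer}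
Let $g\ge5$ and let $A\in Sp(2g,\mathbb R)$ have spectral radius $\rho$ with $\log\rho\le\frac1{8000g}$. Then $\operatorname{tr}A^k>2$ for some $1\le k\le200g$.
\end{proposition}

\begin{proof}
Let $d=2g\ge10$ and $K=200g=100d$. The eigenvalues are invariant under inversion, so $\rho\ge1$ and $\rho^{-1}\le|\mu_i|\le\rho$. Put $\xi_i=\mu_i/\rho$, so that $\rho^{-2}\le|\xi_i|\le1$, and let $s_k=\sum_i\xi_i^k=\rho^{-k}\operatorname{tr}A^k\in\mathbb R$. Suppose $\operatorname{tr}A^k\le2$ for all $1\le k\le K$. Then $s_k\le2$ for these $k$.

Let $W_k=1-\frac k{K+1}$ and $F(\xi)=1+2\sum_{k=1}^KW_k\xi^k$. On the unit circle $\operatorname{Re}F$ is the Fej\'er kernel: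
\[
\operatorname{Re}F(e^{i\theta})=\sum_{|k|\le K}\Bigl(1-\frac{|k|}{K+1}\Bigr)e^{ik\theta}=\frac1{K+1}\Bigl|\sum_{j=0}^Ke^{ij\theta}\Bigr|^2\ge0 .
\]
By the minimum principle for harmonic functions, $\operatorname{Re}F\ge0$ on the closed unit disk. We have $\sum_{k=1}^KW_k=K-\frac K2=\frac K2$, so $E(\phi)=\frac2K\sum_{k=1}^KW_k\phi_k$ is a weighted average of a sequence $(\phi_k)_{1\le k\le K}$. The powers of $s_k$ are again power sums of points of the unit disk: $s_k^3=\sum_{i,j,l}(\xi_i\xi_j\xi_l)^k$ and $s_k^2=|s_k|^2=\sum_{i,j}(\xi_i\bar\xi_j)^k$.

\emph{First and third moments.} Summing $\operatorname{Re}F$ over the $\xi_i$ gives $d+KE(s)\ge0$, and summing over the products $\xi_i\xi_j\xi_l$ gives $d^3+KE(s^3)\ge0$. Thus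
\[
E(s)\ge-\frac1{100},\qquad E(s^3)\ge-\frac{d^2}{100}.
\]

\emph{Second moment.} This is where the bound on $\rho$ is used. For $1\le k\le K$ we have $|\xi_i|^{2k}\ge\rho^{-4K}=\rho^{-800g}\ge e^{-1/10}\ge0.9$, so $F(|\xi_i|^2)\ge1+0.9K$. Summing $\operatorname{Re}F$ over the products $\xi_i\bar\xi_j$ and discarding the nonnegative terms with $i\ne j$,
\[
d^2+KE(s^2)\ge d(1+0.9K),\qquad\text{so}\qquad E(s^2)\ge0.9d-\frac{d^2}K=0.89d .
\]

\emph{Contradiction.} Write $s_k=s_k^+-s_k^-$ with $s^+_k=\max(s_k,0)\in[0,2]$ and $s_k^-=\max(-s_k,0)$. Since $s^+s^-=0$, we have $s^2=(s^+)^2+(s^-)^2$ and $s^3=(s^+)^3-(s^-)^3$. Using $d\ge10$ in the forms $4\le0.4d$ and $8\le0.08d^2$,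
\[
E(s^-)\le2.01,\qquad E\bigl((s^-)^2\bigr)\ge0.89d-4\ge0.49d,\qquad E\bigl((s^-)^3\bigr)\le8+\frac{d^2}{100}\le0.09d^2 .
\]
The Cauchy--Schwarz inequality for $(s^-)^2=(s^-)^{1/2}(s^-)^{3/2}$ gives $E((s^-)^2)^2\le E(s^-)\,E((s^-)^3)$, that is, $0.2401d^2\le0.1809d^2$, which is false.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $f$ be pseudo-Anosov on $S_{g,n}$ with dilatation $\lambda$, let $\rho$ be the spectral radius of $f_*$, and put $u=|\chi|/g$.

If $g\ge5$ and $\log\rho>\frac1{8000g}$, then Lemma~\ref{lem:rho} and $\log(1+u)\le u$ give
\[
\log\lambda>\frac1{8000g}=\frac{u}{8000|\chi|}\ge\frac{\log(1+u)}{8000|\chi|}.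
\]
In all other cases $\operatorname{tr}f_*^k>2$ for some $1\le k\le324g$. For $g\ge5$ this is Proposition~\ref{prop:fejer}. For $g=2,3,4$, Lemma~\ref{lem:dirichlet} gives $k\le7^2=49$, $k\le6^3=216$ and $k\le6^4=1296=324\cdot4$. Apply Proposition~\ref{prop:star} with $K=324g$. Concavity gives $\log(1+\theta u)\ge\theta\log(1+u)$ for $0\le\theta\le1$, and therefore
\[
\log\lambda\ge\frac{\log(1+u/36)}{18|\chi|}\ge\frac{\log(1+u)}{648|\chi|}.
\]
This proves the main inequality.

(1) We have $u\ge\frac{2g-2}g\ge1$ and $g\ge2$, so the product $\log g\cdot\log(1+u)$ is at least $\log2\cdot\log g$ and at least $\log2\cdot\log(1+u)$. It is therefore at least the mean $\frac{\log2}2\log(g+|\chi|)\ge\frac{\log2}2\log|\chi|$. So $\log(1+u)\ge\frac{\log2}{2\log g}\log|\chi|$, which gives $c=\frac{\log2}{16000}$. For optimality take $n=0$. Then \eqref{eq:penner-closed} and $2g-2\ge g$ give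
\[
h(g)\le\frac{c_2}g\cdot\frac{2g-2}{\log(2g-2)}\le\frac{2c_2}{\log g}.
\]

(2) If $|\chi|\ge g^{1+\varepsilon}$, then $\log g\le\frac{1}{1+\varepsilon}\log|\chi|$, so $\log(1+u)\ge\log|\chi|-\log g\ge\frac\varepsilon{1+\varepsilon}\log|\chi|$.
\end{proof}

\section{Examples from the magic manifold: proof of Theorem~\ref{thm:C}}\label{sec:C}

A $3$-manifold that fibers over the circle with fiber $F$ is the mapping torus of a homeomorphism of $F$, the \emph{monodromy}. One manifold can fiber in many ways; the homology classes of the fibers are organized by the fibered faces of the Thurston norm ball. For the magic manifold $\mathcal N$, the exterior of the $3$-chain link, the topology of the fibers and the dilatations are given by explicit formulas. We use the following published facts, from Thurston \cite{Thurston}, Kin and Takasawa \cite{KT}, and the subsequent work of Kin and Takasawa on $\mathcal N$.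

\medskip
\noindent\textbf{Quoted facts.} \emph{In the coordinates of Kin and Takasawa on $H_2(\mathcal N,\partial\mathcal N;\mathbb Z)$, every primitive class $(x,y,z)$ with $x,y>0$, $x>z$, $y>z$ and $x+y>z$ lies in the open cone over a fibered face. Its fiber is connected, has $-\chi=x+y-z$, and has
\[
\gcd(x,y+z)+\gcd(y,z+x)+\gcd(z,x+y)
\]
boundary components. The monodromy is pseudo-Anosov, and its dilatation is the largest real root of
\[
t^{x+y-z}-t^x-t^y-t^{x-z}-t^{y-z}+1 .
\]}
\medskip

Here primitive means $\gcd(x,y,z)=1$. The interior of a fiber of genus $G$ with $n$ boundary components is $S_{G,n}$, so each such class bounds $l_{G,n}$ from above. We want many boundary components and a prescribed genus. The choice $y=z+x$ makes the middle greatest common divisor equal to $y$, the largest value it can take, and the difference $x-z$ then determines the genus.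

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Let $a=2g$, and let $z\ge1$ be coprime to $a$; in particular $z$ is odd. The class $(z+a,\,2z+a,\,z)$ is primitive because $\gcd(z,a)=1$, and it satisfies the inequalities because $z,a>0$. Its fiber has $-\chi=2z+2a$. The three terms in the boundary count are
\[
\gcd(z+a,3z+a)=\gcd(z+a,2z)=1,\qquad\gcd(2z+a,2z+a)=2z+a,
\]
and $\gcd(z,3z+2a)=\gcd(z,2a)=1$; here we use that $z+a$ is odd and coprime to $z$, and that $z$ is odd and coprime to $a$. So $n=2z+2g+2$, and the genus $G$ satisfies $2-2G=n+\chi=2-a$, that is, $G=g$.

The exponents $x,y,x-z,y-z$ are $z+a,\ 2z+a,\ a,\ z+a$, so the polynomial equals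
\[
t^{2z+2a}\Bigl(1-\psi(t)+t^{-(2z+2a)}\Bigr),\qquad\psi(t)=t^{-a}+2t^{-(z+a)}+t^{-(2z+a)} .
\]
The equation $\psi(t)=1$ has the shape of the equation $\mu^{-p}+\mu^{-q}=1$ in Example~\ref{ex:two-cycles}, with a short exponent $a=2g$ and long exponents of the order of $|\chi|$. This is why a bound of the same form appears. The function $\psi$ is decreasing. If $s>0$ and $\psi(e^s)\le1$, the polynomial is positive on $[e^s,\infty)$, so $\log\lambda<s$. Since $\psi(e^s)\le e^{-as}(1+3e^{-zs})$ and $e^{as}\ge1+as$, it suffices that $3e^{-zs}\le as$. Put $v=z/a$ and $s=\frac2z\log(3+v)$. Then $e^{-zs}=(3+v)^{-2}$ and $as=\frac2v\log(3+v)$, so the requirement is $3v\le2(3+v)^2\log(3+v)$. This holds because $(3+v)^2>6v$ and $\log(3+v)>1$. Hence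
\[
l_{g,n}\le\frac2z\log\Bigl(3+\frac z{2g}\Bigr).
\]

Now let $z\ge g$. Then $|\chi|=4g+2z\le6z$, so $\frac2z\le\frac{12}{|\chi|}$. With $u=|\chi|/g\ge6$ we have $\frac z{2g}=\frac u4-1$, so $3+\frac z{2g}=2+\frac u4\le1+u$. This proves the upper bound.

For the last statement take $z=2gj+1$ with $j\ge1$, which is coprime to $2g$ and at least $g$. It gives $n=4gj+2g+4$, an arithmetic progression with first term $6g+4$ and step $4g$. Such a progression meets $[n_0,n_0+4g)$ for every $n_0\ge6g+4$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{FLP}
FLP, \emph{Travaux de Thurston}, Exp.~9 and Exp.~10.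

\bibitem{KT}
E.~Kin and M.~Takasawa, \emph{Pseudo-Anosov braids with small entropy and the magic 3-manifold}, Comm. Anal. Geom. 19 (2011).

\bibitem{Thurston}
W.~Thurston, \emph{A norm for the homology of 3-manifolds}, Mem. AMS 339 (1986).

\bibitem{Yazdi}
Mehdi Yazdi, \emph{Lower Bound For Dilatations}, arXiv:1610.04278 (2016).

\end{thebibliography}
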